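\title{Ideal completions of crossed products and\\ positive definite functions: a converse that fails}


\begin{abstract}
Let a countable discrete group $\Gamma$ act on a compact Hausdorff space $X$. A translation invariant ideal $D$ of $\ell^\infty(\Gamma)$ determines a completion $C^*_D(X\rtimes\Gamma)$, which uses only those covariant representations that have enough matrix coefficients in $D$. It is known that $C^*_D(X\rtimes\Gamma)$ is the full crossed product if the constant function $1$ is a limit, uniformly on compact sets, of positive definite functions on $X\times\Gamma$ whose sup norms over $X$ lie in $D$. Brown and Guentner's paper asks for the converse. We show that it is false: a counterexample is $SL_n(\mathbb Z)$, $n\ge 3$, acting on $\mathbb P^{n-1}(\mathbb R)$. The proof plays the Howe--Moore property of $SL_n(\mathbb R)$ against property (T) of the pair $(SL_2(\mathbb R)\ltimes\mathbb R^2,\mathbb R^2)$, and uses averaging over a fundamental domain to bring both to bear on the lattice. We also show that the converse holds when $X$ carries an invariant probability measure and when the action is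 amenable. For a lattice in $SL_n(\mathbb R)$ acting on a flag variety we determine exactly when the converse holds.
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $\Gamma$ is a countable discrete group acting by homeomorphisms on a nonempty compact Hausdorff space $X$. The action is written $x\mapsto s.x$ or $x\mapsto sx$, and $\Gamma$ acts on $C(X)$ by $(s.f)(x)=f(s^{-1}x)$. Inner products are linear in the first variable.

Let $C_c(X\rtimes\Gamma)$ be the $*$-algebra of finite sums $\sum_s f_s s$ with $f_s\in C(X)$, in which $sfs^{-1}=s.f$, and let $C^*(X\rtimes\Gamma)$ be the full crossed product, its universal completion. A representation $\pi$ of $C^*(X\rtimes\Gamma)$, always taken unital, is the same as a \emph{covariant representation}: a unital representation of $C(X)$ and a unitary representation of $\Gamma$ on one Hilbert space, both denoted $\pi$, with $\pi(s)\pi(f)\pi(s)^*=\pi(s.f)$. A \emph{coefficient} of $\pi$ is a function $s\mapsto\langle\pi(s)v,w\rangle$ on $\Gamma$.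

A \emph{translation invariant ideal} $D\triangleleft\ell^\infty(\Gamma)$ is a (not necessarily closed) ideal that is invariant under left and right translation by $\Gamma$. A representation $\pi$ of $C^*(X\rtimes\Gamma)$ on $H$ is a \emph{$D$-representation} if there is a dense subspace $H_0\subseteq H$ such that $s\mapsto\langle\pi(s)v,w\rangle$ belongs to $D$ for all $v,w\in H_0$. So $D$ prescribes how the coefficients must decay; for $D=\ell^\infty(\Gamma)$ there is no restriction. Put
\[
\|a\|_D=\sup\{\|\pi(a)\|:\pi\text{ is a $D$-representation}\}\qquad(a\in C_c(X\rtimes\Gamma)),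
\]
and let $C^*_D(X\rtimes\Gamma)$ be the completion of $C_c(X\rtimes\Gamma)$ for the seminorm $\|\cdot\|_D$ (after dividing out its null space). We write $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$ if the canonical quotient map is injective, that is, if $\|\cdot\|_D$ is the universal norm.

A function $h\colon X\times\Gamma\to\mathbb C$, with $h(s):=h(\cdot,s)$ continuous for each $s$, is \emph{positive definite} if for all $s_1,\dots,s_n\in\Gamma$ and $x\in X$ the matrix $[h(s_i.x,\,s_is_j^{-1})]_{i,j}$ is positive semidefinite. If $X$ is a point, this is a positive definite function on $\Gamma$ in the usual sense. We say that positive definite functions $h_1,h_2,\dots$ form a \emph{$D$-approximation of $1$} if $h_n\to1$ uniformly on compact subsets of $X\times\Gamma$ (that is, uniformly on $X\times F$ for every finite $F\subset\Gamma$) and each function $H_n(s)=\|h_n(s)\|$ belongs to $D$. The following theorem is known.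

\begin{theorem}\label{thm:known}
If there is a $D$-approximation of $1$, then $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$.
\end{theorem}

When $X$ is a point, the analogous statement is known to be an equivalence. The question studied here is posed in \cite{BG}.

\begin{question}\label{q:main}
Does the converse of Theorem~\ref{thm:known} hold: if $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$, must there be a $D$-approximation of $1$?
\end{question}

We say that $(\Gamma,X)$ \emph{has the converse property} if for every translation invariant ideal $D$ with $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$ there is a $D$-approximation of $1$. No proof below depends on Theorem~\ref{thm:known}.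

\subsection{Which answer to expect}

If $X$ is a point, the converse is easy to understand. The trivial representation is a representation of $C^*(\Gamma)$. If $C^*(\Gamma)=C^*_D(\Gamma)$, it is approximated by $D$-representations, so the constant $1$ is a pointwise limit of positive definite functions in $D$. The same argument works whenever $X$ has an invariant probability measure $\mu$, because then $\sum f_ss\mapsto\sum_s\mu(f_s)$ is a state of $C^*(X\rtimes\Gamma)$ taking the value $1$ at each $s\in\Gamma$ (Proposition~\ref{prop:positive}(a)). At the other extreme, if finitely supported positive definite $h_n\to1$ exist, they form a $D$-approximation of $1$ for every nonzero $D$ (Proposition~\ref{prop:positive}(b)). This suggests a positive answer.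

The first argument has no substitute, however, when $X$ has no invariant probability measure. In that case no covariant representation has a nonzero $\Gamma$-invariant vector (Lemma~\ref{lem:noinv}), and the constant $1$ is not the restriction to $\Gamma$ of any state. The equality $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$ is guaranteed as soon as $D$ contains the coefficients of all covariant representations. So one should take $D$ to be barely larger than the set of these coefficients, and ask whether positive definite functions with norms in $D$ can still approximate $1$.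

\subsection{Results}

Let $D_X$ be the set of all $f\colon\Gamma\to\mathbb C$ for which there are a covariant representation $\pi$ of $(C(X),\Gamma)$ and vectors $v,w$ with
\begin{equation}\label{eq:DX}
|f(s)|^2\le\langle\pi(s)v,w\rangle\qquad\text{for all }s\in\Gamma .
\end{equation}
In particular the right side is real and nonnegative. We shall see in Section~\ref{sec:DX} that $D_X$ is a translation invariant ideal containing all coefficients of covariant representations.

We recall two notions. A locally compact group $G$ has the \emph{Howe--Moore property} if all coefficients of every continuous unitary representation of $G$ without nonzero invariant vectors lie in $C_0(G)$. Let $N$ be a closed normal subgroup of a second countable locally compact group $Q$. A unitary representation $\rho$ of $Q$ \emph{almost has invariant vectors} if for every compact $C\subset Q$ and $\varepsilon>0$ there is a unit vector $\xi$ with $\|\rho(q)\xi-\xi\|<\varepsilon$ for all $q\in C$. The pair $(Q,N)$ has \emph{property (T)} if every continuous unitary representation of $Q$ that almost has invariant vectors has a nonzero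 $N$-invariant vector. By an \emph{invariant probability} on $X$ we mean a $\Gamma$-invariant regular Borel probability measure.

If $\Gamma$ is a lattice in a noncompact group $G$, then each $g\in G$ gives rise to a probability $p_g$ on $\Gamma$, which is obtained by rounding $g$ at random to an element of $\Gamma$. We shall use the ideal $D_{av}$ of all bounded functions $f$ on $\Gamma$ such that the $p_g$-mean of $|f|$, and of the absolute value of every translate of $f$, tends to $0$ as $g\to\infty$ in $G$. The precise definition is \eqref{eq:Dav}.

\begin{theorem}\label{thm:main}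
Let $G$ be a second countable locally compact group with the Howe--Moore property, $\Gamma\le G$ a lattice, and $X$ a compact Hausdorff $\Gamma$-space without invariant probability. Suppose that there are closed subgroups $N\lhd Q\le G$ with $N$ noncompact and $(Q,N)$ having property (T), and a Borel map
\[
\theta\colon G\to X,\qquad \theta(\gamma gq)=\gamma.\theta(g)\quad(\gamma\in\Gamma,\ g\in G,\ q\in Q).
\]
Let $D_{av}$ be the translation invariant ideal defined in \eqref{eq:Dav} below. Then $D_X\subseteq D_{av}$, and for \emph{every} translation invariant ideal $D$ with $D_X\subseteq D\subseteq D_{av}$ we have $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$, but there is no $D$-approximation of $1$. Moreover $D_{av}$ is norm closed and contains $c_0(\Gamma)$, so $D$ may be taken norm closed and containing $c_0(\Gamma)$.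
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to Question~\ref{q:main} is no. For $n\ge3$, $\Gamma=SL_n(\mathbb Z)$ acting on $X=\mathbb P^{n-1}(\mathbb R)$, and $D=D_X$, we have $C^*(X\rtimes\Gamma)=C^*_{D}(X\rtimes\Gamma)$, but there is no $D$-approximation of $1$.
\end{corollary}

\begin{proposition}\label{prop:positive}
$(\Gamma,X)$ has the converse property in each of the following cases:
\begin{itemize}
\item[(a)] $X$ has an invariant probability;
\item[(b)] there are finitely supported positive definite $h_n\to1$ uniformly on compact sets (i.e.\ the action is amenable).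
\end{itemize}
\end{proposition}

Here $h$ is finitely supported if $h(s)=0$ for all but finitely many $s$.

\begin{theorem}\label{thm:flags}
Let $\Gamma$ be a lattice in $G=SL_n(\mathbb R)$, $n\ge2$, and let $Q\le G$ be a parabolic subgroup, that is, the stabilizer of a possibly trivial flag in $\mathbb R^n$. Then $(\Gamma,G/Q)$ has the converse property if and only if $Q=G$ or $Q$ is minimal parabolic (the stabilizer of a full flag).
\end{theorem}

In particular, for $SL_n(\mathbb Z)$ acting on $\mathbb P^{n-1}(\mathbb R)$ the converse property holds when $n=2$ and fails for all $n\ge3$.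

\subsection{The idea: the Lie group in place of the lattice}\label{sec:idea}

The contradiction behind Theorem~\ref{thm:main} is easiest to see if we let the Lie group $G=SL_3(\mathbb R)$ itself act on $X=\mathbb P^2(\mathbb R)$, although $G$ is not discrete. Then $C_0(G)$ plays the role of $D$.

On the one hand, $C_0(G)$ contains all coefficients of continuous covariant representations. Indeed, an invariant unit vector would give an invariant state of $C(X)$, but $\mathbb P^2(\mathbb R)$ has no $G$-invariant probability; so the Howe--Moore property applies.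

On the other hand, suppose that continuous positive definite functions $h_n$ on $X\times G$ tend to $1$ uniformly on compact sets and that $H_n(g)=\sup_x|h_n(x,g)|$ vanishes at infinity. The point $x_0=[e_1]$ is fixed by
\[
Q=\left\{\begin{pmatrix}1&b\\0&A\end{pmatrix}: b\in\mathbb R^2\text{ (row)},\ A\in SL_2(\mathbb R)\right\},\qquad N=\{A=I\}\cong\mathbb R^2 .
\]
Put $\varphi_n(q)=h_n(x_0,q)$ for $q\in Q$. Since $q_ix_0=x_0$, the matrix $[\varphi_n(q_iq_j^{-1})]=[h_n(q_ix_0,q_iq_j^{-1})]$ is positive semidefinite, so $\varphi_n$ is an ordinary positive definite function on $Q$, and $\varphi_n\to1$ uniformly on compact sets. The pair $(Q,N)$ has property (T), and this forces $\varphi_n\to1$ \emph{uniformly on $N$} (Lemma~\ref{lem:T}). But $|\varphi_n|\le H_n$ vanishes at infinity on the noncompact group $N$, a contradiction.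

For a lattice $\Gamma$ both halves need repair. Let $x\in X$ have stabilizer $\Lambda\le\Gamma$. The group $\Gamma$ and the algebra $C(X)$ act on $\ell^2(\Gamma x)$ by $\pi(s)\delta_y=\delta_{sy}$ and $\pi(f)\delta_y=f(y)\delta_y$; this is a covariant representation, and $\langle\pi(s)\delta_x,\delta_x\rangle=1_\Lambda(s)$. So if $\Lambda$ is infinite, the coefficients are not all in $c_0(\Gamma)$. Worse, by \eqref{eq:DX} every bounded function supported on $\Lambda$ is in $D_X$, so restricting $h_n$ to a stabilizer $\Lambda$ as above gives no contradiction, even if $\Lambda$ contains a good pair with property (T).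

The remedy is not to fix a point of $X$ but to average over all points $\theta(\omega)$, where $\omega$ runs over a fundamental domain $\Omega$ of $\Gamma$ in $G$. For $q\in Q$ the element $\omega q\omega^{-1}$ of $G$ plays the role of an element fixing $\theta(\omega)$. We ``round'' it to the element $\gamma\in\Gamma$ with $\omega q\in\gamma\Omega$, and integrate over $\omega$. This turns coefficients on $\Gamma$ into coefficients on $G$, to which Howe--Moore applies, and positive definite functions on $X\times\Gamma$ into positive definite functions on $Q$, to which property (T) applies. The condition ``vanishing at infinity on average'' defines the ideal $D_{av}$.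

\section{The ideal \texorpdfstring{$D_X$}{DX}}\label{sec:DX}

We want an ideal that contains all coefficients of covariant representations and is still controlled by such coefficients. An ideal must be stable under $f\mapsto|f|$, and the absolute value of a coefficient need not be a coefficient. Its square is one, however, namely a coefficient of $\pi\otimes\bar\pi$. This is the reason for the square in \eqref{eq:DX}.

\begin{lemma}\label{lem:DX}
$D_X$ is a translation invariant ideal of $\ell^\infty(\Gamma)$ containing all coefficients of all covariant representations. Hence $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$ for every translation invariant ideal $D\supseteq D_X$.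
\end{lemma}

\begin{proof}
Let $|f|^2\le\langle\pi(\cdot)v,w\rangle$ and $|f'|^2\le\langle\pi'(\cdot)v',w'\rangle$ as in \eqref{eq:DX}. Then $|f|^2\le\|v\|\|w\|$, so $f$ is bounded. For sums,
\[
|f+f'|^2\le2|f|^2+2|f'|^2\le\big\langle(\pi\oplus\pi')(\cdot)\,2(v\oplus v'),\,w\oplus w'\big\rangle .
\]
If $b\in\ell^\infty(\Gamma)$, then $|bf|^2\le\langle\pi(\cdot)\|b\|^2v,w\rangle$. For $t,r\in\Gamma$ we have $|f(tsr)|^2\le\langle\pi(s)\pi(r)v,\pi(t)^*w\rangle$. So $D_X$ is a translation invariant ideal.

Now let $f=\langle\pi(\cdot)v,w\rangle$ be a coefficient of a covariant representation on $H$, and let $\bar\pi$ be the conjugate of $\pi|_\Gamma$ on the conjugate space $\bar H$. Then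
\[
|f(s)|^2=\big\langle(\pi(s)\otimes\bar\pi(s))(v\otimes\bar v),\,w\otimes\bar w\big\rangle .
\]
The unitaries $\pi(s)\otimes\bar\pi(s)$ and the operators $\pi(a)\otimes1$, $a\in C(X)$, form a covariant representation on $H\otimes\bar H$, since $\pi(s)\pi(a)\pi(s)^*\otimes1=\pi(s.a)\otimes1$. Hence $f\in D_X$.

If $D\supseteq D_X$, then every covariant representation is a $D$-representation (with $H_0=H$), so $\|\cdot\|_D$ is the universal norm.
\end{proof}

\begin{lemma}\label{lem:noinv}
If $X$ has no invariant probability, then no covariant representation has a nonzero $\Gamma$-invariant vector.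
\end{lemma}

\begin{proof}
Let $u$ be a $\Gamma$-invariant unit vector of a covariant representation $\pi$. Then
\[
\langle\pi(s.f)u,u\rangle=\langle\pi(f)\pi(s)^*u,\pi(s)^*u\rangle=\langle\pi(f)u,u\rangle ,
\]
so $f\mapsto\langle\pi(f)u,u\rangle$ is a $\Gamma$-invariant state of $C(X)$, i.e.\ an invariant probability.
\end{proof}

\section{Averaging from the lattice to the group}\label{sec:avg}

In this section $\Gamma$ is a lattice in a second countable locally compact group $G$. Then $G$ is unimodular. Choose a Borel set $\Omega\subset G$ with $G=\bigsqcup_{\gamma\in\Gamma}\gamma\Omega$, and let $m$ be the Haar measure of $G$ with $m(\Omega)=1$. This normalization is possible because $\Gamma$ has finite covolume. The set $\Omega$ is fixed from now on.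

\subsection{Rounding}

Let $\kappa\colon G\to\Gamma$ be the Borel map with $g\in\kappa(g)\Omega$. Then $\kappa(\gamma g)=\gamma\kappa(g)$ for $\gamma\in\Gamma$. For $g\in G$ put
\[
p_g(\gamma)=m\{\omega\in\Omega:\kappa(\omega g)=\gamma\}=m(\Omega\cap\gamma\Omega g^{-1})\qquad(\gamma\in\Gamma).
\]
This is a probability on $\Gamma$, because $m(\Omega)=1$. It is the distribution of $\kappa(\omega g)$ for random $\omega\in\Omega$, and we think of it as a random rounding of $g$ to $\Gamma$. For example, if $\Gamma=\mathbb Z\subset G=\mathbb R$ and $\Omega=[0,1)$, then $\kappa(t)=\lfloor t\rfloor$, and for $t=k+r$ with $k\in\mathbb Z$ and $0\le r<1$ we get $p_t(k)=1-r$ and $p_t(k+1)=r$. In general the support of $p_g$ may be infinite. For bounded $f\colon\Gamma\to\mathbb C$ put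
\[
A_g(f)=\sum_{\gamma}p_g(\gamma)f(\gamma)=\int_\Omega f(\kappa(\omega g))\,dm(\omega).
\]

For $g\in G$ consider $T_g\colon\Omega\to\Omega$, $T_g\omega=\kappa(\omega g)^{-1}\omega g$. On the piece $\Omega\cap\gamma\Omega g^{-1}$ it is $\omega\mapsto\gamma^{-1}\omega g$, with image $\gamma^{-1}\Omega g\cap\Omega$. Both families of pieces partition $\Omega$, and $m$ is left and right invariant. So $T_g$ is a measure preserving bijection of $\Omega$. Two consequences will be used. First, since $\kappa((T_g\omega)g')=\kappa(\omega g)^{-1}\kappa(\omega gg')$,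
\begin{equation}\label{eq:cocycle}
\kappa(\omega gg')=\kappa(\omega g)\,\kappa((T_g\omega)g'),\qquad T_{g'}T_g=T_{gg'} .
\end{equation}
Second, if $\Phi\colon G\to\mathbb C$ is bounded, Borel and left $\Gamma$-invariant, then $\Phi(\omega g)=\Phi(T_g\omega)$, so
\begin{equation}\label{eq:inv}
\int_\Omega\Phi(\omega g)\,dm(\omega)=\int_\Omega\Phi(\omega)\,dm(\omega)\qquad(g\in G).
\end{equation}

\begin{lemma}\label{lem:rounding}
\begin{itemize}
\item[(a)] For compact $C\subset G$ and $\varepsilon>0$ there is a finite $F\subset\Gamma$ with $p_g(F)\ge1-\varepsilon$ for all $g\in C$.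
\item[(b)] If $g_k\to g$, then $m\{\omega\in\Omega:\kappa(\omega g_k)\ne\kappa(\omega g)\}\to0$.
\item[(c)] For each $\gamma\in\Gamma$, $p_g(\gamma)\to0$ as $g\to\infty$ in $G$ (if $G$ is noncompact).
\end{itemize}
\end{lemma}

\begin{proof}
Let $\rho$ be the right regular representation, $(\rho(g)F)(x)=F(xg)$, on $L^2(G,m)$. It is unitary since $G$ is unimodular, and it is continuous. Since $\rho(g)1_{\gamma\Omega}=1_{\gamma\Omega g^{-1}}$,
\[
p_g(\gamma)=\langle\rho(g)1_{\gamma\Omega},1_\Omega\rangle .
\]
If $F_1,F_2\in C_c(G)$, then $\langle\rho(g)F_1,F_2\rangle=0$ unless $g\in(\operatorname{supp}F_2)^{-1}\operatorname{supp}F_1$. As $C_c(G)$ is dense in $L^2(G,m)$, all coefficients of $\rho$ lie in $C_0(G)$. This gives (c), and also the continuity of $g\mapsto p_g(\gamma)$ for each $\gamma$. Since the $p_g$ are probabilities, pointwise convergence of a sequence of them to some $p_g$ implies convergence in $\ell^1(\Gamma)$ (Scheff\'e's lemma), so $g\mapsto p_g\in\ell^1(\Gamma)$ is continuous. Thus $\{p_g:g\in C\}$ is compact in $\ell^1(\Gamma)$, which gives (a).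

For (b), the set where $\kappa(\omega g_k)=\kappa(\omega g)$ has measure
\[
\sum_\gamma m(\Omega\cap\gamma\Omega g_k^{-1}\cap\gamma\Omega g^{-1})=\sum_\gamma\big\langle\rho(g_k)1_{\gamma\Omega},\,1_{\Omega\cap\gamma\Omega g^{-1}}\big\rangle .
\]
The term for $\gamma$ converges to $m(\Omega\cap\gamma\Omega g^{-1})=p_g(\gamma)$, and these limits sum to $1$. By Fatou's lemma the lower limit of the sum is at least $1$, and the sum never exceeds $1$.
\end{proof}

\subsection{Averaged coefficients are coefficients of the induced representation}

\begin{lemma}\label{lem:induced}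
Let $\pi$ be a unitary representation of $\Gamma$ on a separable Hilbert space $H$. On $L^2(\Omega,H)$ put
\[
(\sigma(g)\xi)(\omega)=\pi(\kappa(\omega g))\,\xi(T_g\omega).
\]
Then $\sigma$ is a continuous unitary representation of $G$, and
\[
\langle\sigma(g)(1_\Omega\otimes v),\,1_\Omega\otimes w\rangle=A_g\big(\langle\pi(\cdot)v,w\rangle\big)\qquad(v,w\in H).
\]
If $\sigma$ has a nonzero $G$-invariant vector, then $\pi$ has a nonzero $\Gamma$-invariant vector.
\end{lemma}

\begin{proof}
Each $\sigma(g)$ is unitary because $T_g$ is a measure preserving bijection. By \eqref{eq:cocycle},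
\[
(\sigma(g)\sigma(g')\xi)(\omega)=\pi(\kappa(\omega g))\,\pi\big(\kappa((T_g\omega)g')\big)\,\xi(T_{g'}T_g\omega)=(\sigma(gg')\xi)(\omega).
\]
For Borel $\xi,\eta$ the function $(g,\omega)\mapsto\langle(\sigma(g)\xi)(\omega),\eta(\omega)\rangle$ is Borel, so by Fubini the coefficients of $\sigma$ are Borel functions on $G$. The space $L^2(\Omega,H)$ is separable, and a unitary representation with Borel coefficients of a second countable locally compact group on a separable Hilbert space is continuous. The formula for the coefficients is the definition of $A_g$.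

Let $V\ne0$ be $G$-invariant, represented by a Borel function, and put $\tilde V(\gamma\omega)=\pi(\gamma)V(\omega)$ for $\gamma\in\Gamma$, $\omega\in\Omega$. Then $\tilde V(\gamma g)=\pi(\gamma)\tilde V(g)$ on $G$, and
\[
\tilde V(\omega g)=\pi(\kappa(\omega g))V(T_g\omega)=(\sigma(g)V)(\omega).
\]
So for each $g$ we have $\tilde V(\omega g)=\tilde V(\omega)$ for a.e.\ $\omega\in\Omega$, hence by equivariance $\tilde V(g'g)=\tilde V(g')$ for a.e.\ $g'\in G$. By Fubini there is one $g'$ such that $\tilde V(g'g)=\tilde V(g')$ for a.e.\ $g$. Therefore $\tilde V$ is a.e.\ equal to the constant $u=\tilde V(g')\in H$, and $u\ne0$ since $V\neq0$. Equivariance gives $\pi(\gamma)u=u$ for all $\gamma\in\Gamma$.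
\end{proof}

\subsection{Averaged positive definite functions}

Let $Q\le G$ be a closed subgroup and $\theta\colon G\to X$ a Borel map with $\theta(\gamma gq)=\gamma.\theta(g)$ for $\gamma\in\Gamma$, $g\in G$, $q\in Q$. For $\omega\in\Omega$ and $q\in Q$ we have $\theta(\omega q)=\theta(\omega)$. The element $\kappa(\omega q)\in\Gamma$ need not fix $\theta(\omega)$; it carries $\theta(T_q\omega)$ to $\theta(\omega)$. Since $T_q$ preserves $m$, this displacement disappears after integration over $\omega$, and we obtain a positive definite function on $Q$ just as from a stabilizer.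

\begin{lemma}\label{lem:phi}
Let $h\colon X\times\Gamma\to\mathbb C$ be positive definite, $H(s)=\|h(s)\|$ and $c_h=\sup_xh(x,e)$. Then
\[
\varphi_h(q)=\int_\Omega h\big(\theta(\omega),\kappa(\omega q)\big)\,dm(\omega)\qquad(q\in Q)
\]
is a continuous positive definite function on $Q$, and $|\varphi_h(q)|\le A_q(H)$. If positive definite functions $h_n$ tend to $1$ uniformly on compact sets, then $\varphi_{h_n}\to1$ uniformly on compact subsets of $Q$.
\end{lemma}

\begin{proof}
Apply positivity of $h$ at the point $x$ to the elements $e,s^{-1}$. The resulting $2\times2$ matrix has diagonal entries $h(x,e)$ and $h(s^{-1}x,e)$ and upper right entry $h(x,s)$. Hence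
\[
|h(x,s)|^2\le h(x,e)\,h(s^{-1}x,e)\le c_h^2 .
\]
The integrand is Borel, since on each Borel piece $\{\omega:\kappa(\omega q)=\gamma\}$ it equals $h(\theta(\omega),\gamma)$, and it is bounded by $c_h$. So $\varphi_h$ is well defined, and $|h(\theta(\omega),\kappa(\omega q))|\le H(\kappa(\omega q))$ gives $|\varphi_h(q)|\le A_q(H)$.

\emph{Positivity.} For $g\in G$ and $q\in Q$ put
\[
\Phi(g,q)=h\big(\kappa(g)^{-1}\theta(g),\ \kappa(g)^{-1}\kappa(gq)\big).
\]
As a function of $g$ this is Borel and bounded by $c_h$, and it is left $\Gamma$-invariant, since $\kappa(\gamma g)=\gamma\kappa(g)$ and $\theta(\gamma g)=\gamma\theta(g)$. For $g=\omega\in\Omega$ we have $\kappa(\omega)=e$ and $\Phi(\omega,q)=h(\theta(\omega),\kappa(\omega q))$. So $\varphi_h(q)=\int_\Omega\Phi(\omega,q)\,dm(\omega)$. Let $q_1,\dots,q_r\in Q$. By \eqref{eq:inv}, applied to $\Phi(\cdot,q_i^{-1}q_j)$ and the element $q_i$, and by $\theta(\omega q_i)=\theta(\omega)$,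
\[
\varphi_h(q_i^{-1}q_j)=\int_\Omega\Phi(\omega q_i,q_i^{-1}q_j)\,dm(\omega)
=\int_\Omega h\big(\kappa(\omega q_i)^{-1}\theta(\omega),\ \kappa(\omega q_i)^{-1}\kappa(\omega q_j)\big)\,dm(\omega).
\]
With $x=\theta(\omega)$ and $s_i=\kappa(\omega q_i)^{-1}$ the integrand is $h(s_ix,s_is_j^{-1})$. So $[\varphi_h(q_i^{-1}q_j)]_{i,j}$ is an integral of positive semidefinite matrices.

\emph{Continuity.} If $q_k\to q$, the integrands for $q_k$ and $q$ agree off a set of measure tending to $0$ by Lemma~\ref{lem:rounding}(b), and both are bounded by $c_h$. So $\varphi_h(q_k)\to\varphi_h(q)$.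

\emph{Convergence.} Let $C\subset Q$ be compact and $\varepsilon>0$, and take $F$ from Lemma~\ref{lem:rounding}(a). Split the integral according to whether $\kappa(\omega q)\in F$. For $q\in C$,
\[
|1-\varphi_{h_n}(q)|\le\sup_{X\times F}|1-h_n|+(1+c_{h_n})\varepsilon .
\]
Here the supremum tends to $0$, and $c_{h_n}\to1$ because $h_n(\cdot,e)\to1$ uniformly. So the upper limit of the right side is at most $2\varepsilon$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $G,\Gamma,X,N,Q,\theta$ be as in Theorem~\ref{thm:main}, and keep the notation of Section~\ref{sec:avg}. Since $N$ is closed and noncompact, $G$ is noncompact. Define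
\begin{equation}\label{eq:Dav}
D_{av}=\Big\{f\in\ell^\infty(\Gamma):\ \lim_{g\to\infty}\sum_{\gamma\in\Gamma}p_g(\gamma)\,|f(t\gamma r)|=0\ \text{ for all }t,r\in\Gamma\Big\}.
\end{equation}

This is an ideal, and it is translation invariant because all translates of $f$ enter the definition. It is norm closed, since $A_g(|f|)\le A_g(|f'|)+\|f-f'\|$ and likewise for translates. It contains $c_0(\Gamma)$: the translates of $f\in c_0(\Gamma)$ are in $c_0(\Gamma)$, and for finite $F\subset\Gamma$
\[
A_g(|f|)\le\|f\|\sum_{\gamma\in F}p_g(\gamma)+\sup_{\gamma\notin F}|f(\gamma)| ,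
\]
where the first term tends to $0$ as $g\to\infty$ by Lemma~\ref{lem:rounding}(c) and the second is small for large $F$.

The proof has two halves. The Howe--Moore property shows that $D_{av}$ contains $D_X$, and property (T) shows that averaged positive definite functions close to $1$ on compact sets are close to $1$ on all of $N$.

\begin{lemma}\label{lem:contain}
$D_X\subseteq D_{av}$.
\end{lemma}

\begin{proof}
Since $D_X$ is translation invariant, it suffices to show that $A_g(|f|)\to0$ as $g\to\infty$ for each $f\in D_X$. Let $|f|^2\le\psi=\langle\pi(\cdot)v,w\rangle$ as in \eqref{eq:DX}. Let $H_1$ be the closed span of $\pi(\Gamma)v$. It is separable and $\Gamma$-invariant, and replacing $w$ by its projection $w_1$ to $H_1$ does not change $\psi$. Since $X$ has no invariant probability, Lemma~\ref{lem:noinv} shows that $\pi|_\Gamma$ has no nonzero invariant vectors. By Lemma~\ref{lem:induced} the representation $\sigma$ of $G$ built from the action of $\Gamma$ on $H_1$ has none either. The Cauchy--Schwarz inequality for the probability $p_g$, and then the Howe--Moore property, give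
\[
A_g(|f|)\le A_g(|f|^2)^{1/2}\le A_g(\psi)^{1/2}=\langle\sigma(g)(1_\Omega\otimes v),1_\Omega\otimes w_1\rangle^{1/2}\longrightarrow0\qquad(g\to\infty).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:T}
Let $(Q,N)$ have property (T), and let $\varphi_n$ be continuous positive definite functions on $Q$ with $\varphi_n\to1$ uniformly on compact sets. Then $\sup_{l\in N}|\varphi_n(l)-\varphi_n(e)|\to0$.
\end{lemma}

\begin{proof}
By the GNS construction $\varphi_n=\langle\rho_n(\cdot)\xi_n,\xi_n\rangle$ with continuous unitary representations $\rho_n$ of $Q$. Then $\|\xi_n\|^2=\varphi_n(e)\to1$, and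
\[
\|\rho_n(q)\xi_n-\xi_n\|^2=2\varphi_n(e)-2\operatorname{Re}\varphi_n(q)\to0
\]
uniformly on compact sets. Let $P_n$ be the projection onto the $\rho_n(N)$-invariant vectors. Since $N$ is normal in $Q$, $P_n$ commutes with $\rho_n(Q)$. Put $\eta_n=(1-P_n)\xi_n$.

We claim that $\|\eta_n\|\to0$. Otherwise $\|\eta_n\|\ge\delta>0$ along a subsequence. Since $\rho_n(q)\eta_n-\eta_n=(1-P_n)(\rho_n(q)\xi_n-\xi_n)$, we have $\|\rho_n(q)\eta_n-\eta_n\|\to0$ uniformly on compact sets. After normalizing the vectors $\eta_n$ we see that the direct sum, over this subsequence, of the restrictions of $\rho_n$ to the ranges of $1-P_n$ almost has invariant vectors. But it has no nonzero $N$-invariant vector, because each component of such a vector would be an $N$-invariant vector in the range of $1-P_n$. This contradicts property (T) of $(Q,N)$.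

For $l\in N$ we have $\rho_n(l)\xi_n-\xi_n=\rho_n(l)\eta_n-\eta_n$, so $|\varphi_n(l)-\varphi_n(e)|\le2\|\eta_n\|\|\xi_n\|$, which tends to $0$ uniformly in $l$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $D_{av}$ and the inclusion $D_X\subseteq D_{av}$ have been shown. Let $D_X\subseteq D\subseteq D_{av}$. By Lemma~\ref{lem:DX}, $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$.

Suppose that $(h_n)$ is a $D$-approximation of $1$, with $H_n(s)=\|h_n(s)\|$. By Lemma~\ref{lem:phi} the functions $\varphi_n=\varphi_{h_n}$ are continuous and positive definite on $Q$ and tend to $1$ uniformly on compact sets. By Lemma~\ref{lem:T} we can fix $n$ with $|\varphi_n(l)|\ge\frac12$ for all $l\in N$. By Lemma~\ref{lem:phi} again, $A_l(H_n)\ge\frac12$ for all $l\in N$. But $N$ is closed in $G$ and noncompact, so $l$ can tend to infinity in $G$ within $N$, and then $A_l(H_n)\to0$ because $H_n\in D\subseteq D_{av}$. This is a contradiction.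
\end{proof}

\begin{remark}
The continuity of $h_n(\cdot,s)$ was used only to make the integrand in Lemma~\ref{lem:phi} measurable and bounded. If $h_n(\cdot,s)$ is only Borel and $H_n(s)=\sup_x|h_n(x,s)|$ defines an element of $D\subseteq\ell^\infty(\Gamma)$, the integrand is still measurable and bounded. So not even Borel functions $h_n$ with these properties exist.
\end{remark}

\begin{remark}
The absence of an invariant probability cannot be dropped from Theorem~\ref{thm:main}: if $X$ is a point and $G$, $Q$, $N$ are as in Section~\ref{sec:idea}, all other hypotheses hold, but the converse property holds by Proposition~\ref{prop:positive}(a). Nor can property (T) or the noncompactness of $N$ be dropped. To see this, let $Q$ be minimal parabolic in $G=SL_n(\mathbb R)$, $n\ge2$, let $X=G/Q$ and $\theta(g)=gQ$. By Lemma~\ref{lem:noinvflag} below there is no invariant probability, and the converse property holds by Theorem~\ref{thm:flags}. With $N=Q$ only property (T) of $(Q,N)$ is missing, and with $N=\{e\}$ only noncompactness of $N$.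
\end{remark}

\section{Projective spaces: proof of Corollary~\ref{cor:answer}}\label{sec:proj}

Let $n\ge3$, $G=SL_n(\mathbb R)$, $\Gamma=SL_n(\mathbb Z)$, $X=\mathbb P^{n-1}(\mathbb R)$. We verify the hypotheses of Theorem~\ref{thm:main}. The group $\Gamma$ is a lattice in $G$ (Minkowski, Siegel; Borel--Harish-Chandra), and $G$ has the Howe--Moore property (Howe and Moore 1979; see \cite[Thm.~2.2.20]{Zim}).

\emph{The pair and the map.} Let $\theta(g)=[ge_1]$, and let $Q$ be the group of matrices
\[
\begin{pmatrix}1&b\\0&A\end{pmatrix}\oplus I_{n-3},\qquad b\in\mathbb R^2\text{ (row)},\ A\in SL_2(\mathbb R),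
\]
with $N=\{A=I\}\cong\mathbb R^2$. The map $\theta$ is continuous. The group $Q$ is closed and fixes $e_1$, so $\theta(\gamma gq)=\gamma\theta(g)$. The subgroup $N$ is closed, noncompact and normal in $Q$. Since
\[
\begin{pmatrix}1&0\\0&A\end{pmatrix}\begin{pmatrix}1&b\\0&I\end{pmatrix}\begin{pmatrix}1&0\\0&A^{-1}\end{pmatrix}=\begin{pmatrix}1&bA^{-1}\\0&I\end{pmatrix},
\]
$A$ acts on the column $b^T$ by $(A^{-1})^T$. With $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ we have $(A^{-1})^T=JAJ^{-1}$ for $A\in SL_2(\mathbb R)$, so this action is equivalent to the standard one. Hence $(Q,N)\cong(SL_2(\mathbb R)\ltimes\mathbb R^2,\mathbb R^2)$, which has property (T) (Kazhdan, Margulis; see \cite[Section~1.4]{BHV}).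

\emph{No invariant probability.} Let $\mu$ be an invariant probability on $X$. Let $i\ne j$ and $u=1+E_{ij}\in\Gamma$, where $E_{ij}$ is the matrix unit. Then $u^k[x]=[x+kx_je_i]$. As $k\to\infty$ this tends to $[e_i]$ if $x_j\ne0$, and it equals $[x]$ if $x_j=0$. For $f\in C(X)$, invariance and dominated convergence give $\int f\,d\mu=\lim_k\int f(u^kx)\,d\mu(x)$, that is,
\[
\mu=\mu|_{\{x_j=0\}}+\mu(\{x_j\ne0\})\,\delta_{[e_i]} .
\]
The point $[e_i]$ lies in $\{x_j=0\}$, so evaluating both sides on $\{x_j\ne0\}$ gives $\mu(\{x_j\ne0\})=0$. This holds for every $j$, and the sets $\{x_j\ne0\}$ cover $X$; so $\mu=0$, a contradiction.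

Theorem~\ref{thm:main} with $D=D_X$ proves Corollary~\ref{cor:answer}. \qed

\section{Two cases in which the converse holds}\label{sec:positive}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
Let $C^*(X\rtimes\Gamma)=C^*_D(X\rtimes\Gamma)$.

(a) Let $\mu$ be an invariant probability. A direct sum of $D$-representations is a $D$-representation: the algebraic direct sum of the subspaces $H_0$ is dense, and its coefficients are finite sums of functions in $D$. For each $a\in C_c(X\rtimes\Gamma)$ and $k\ge1$ choose a $D$-representation whose norm at $a$ is at least $\|a\|_D-1/k$. The direct sum $\Pi$ of these is a $D$-representation with $\|\Pi(a)\|=\|a\|_D$ for all $a\in C_c(X\rtimes\Gamma)$. By assumption $\|\cdot\|_D$ is the universal norm, so $\Pi$ is faithful on $C^*(X\rtimes\Gamma)$. Its countably infinite multiple $\Pi^\infty$ is also a $D$-representation; let $K_0$ be the corresponding dense subspace.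

Let $\tau$ be the state $\sum f_ss\mapsto\sum_s\mu(f_s)$ of $C^*(X\rtimes\Gamma)$. It is the vector state of $1\in L^2(X,\mu)$ for the Koopman representation, in which $\Gamma$ acts by $\xi\mapsto\xi(s^{-1}\,\cdot\,)$ and $C(X)$ by multiplication. Every state of $C^*(X\rtimes\Gamma)$ is a weak* limit of convex combinations of vector states of the faithful representation $\Pi$. A convex combination of vector states of unit vectors $u_1,\dots,u_r$ with weights $t_1,\dots,t_r$ is the vector state of $\sqrt{t_1}u_1\oplus\dots\oplus\sqrt{t_r}u_r$ for $\Pi^\infty$. This vector can be approximated by vectors in $K_0$. Since $\Gamma$ is countable, there are $v_n\in K_0$ with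
\[
\varphi_n(s):=\langle\Pi^\infty(s)v_n,v_n\rangle\longrightarrow\tau(s)=1\qquad(s\in\Gamma),
\]
and $\varphi_n\in D$. Put $h_n(x,s)=\varphi_n(s)$. Then
\[
h_n(s_ix,s_is_j^{-1})=\langle\Pi^\infty(s_j)^*v_n,\,\Pi^\infty(s_i)^*v_n\rangle
\]
is a Gram matrix, so $h_n$ is positive definite. Also $h_n\to1$ uniformly on compact sets, and $\|h_n(\cdot)\|=|\varphi_n|\in D$ because $D$ is an ideal.

(b) Since $X\ne\emptyset$, $C^*_D(X\rtimes\Gamma)=C^*(X\rtimes\Gamma)\ne0$. So there is a nonzero $D$-representation $\pi$. For $0\ne v\in H_0$ the coefficient $\langle\pi(\cdot)v,v\rangle\in D$ is nonzero at $e$; multiplying by a multiple of $\delta_e$ gives $\delta_e\in D$. By translation invariance $D$ contains all $\delta_s$, hence all finitely supported functions. So the given $h_n$ form a $D$-approximation of $1$.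
\end{proof}

\section{Flag varieties: proof of Theorem~\ref{thm:flags}}\label{sec:flags}

Let $\Gamma$ be a lattice in $G=SL_n(\mathbb R)$, $n\ge2$. Replacing $Q$ by a conjugate does not change the $G$-space $G/Q$ up to isomorphism. So we may take $Q$ to be the block upper triangular subgroup with diagonal blocks of sizes $(n_1,\dots,n_k)$. Then $Q=G$ means $k=1$, and $Q$ is minimal parabolic when all $n_i=1$. If $Q=G$, then $G/Q$ is a point and Proposition~\ref{prop:positive}(a) applies.

\subsection{Minimal parabolic subgroups}

If $Q$ is minimal, it is the upper triangular group, which is solvable and hence amenable, and $G/Q$ is compact. By Proposition~\ref{prop:positive}(b) the converse property follows from the next lemma. The idea of its proof is to attach to each coset $gQ$ a probability on $G$ that is spread along the coset and almost equivariant, which amenability of $Q$ allows, and then to push these probabilities to $\Gamma$.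

\begin{lemma}\label{lem:amen}
Let $\Gamma$ be a discrete subgroup of a second countable locally compact group $G$, and $Q\le G$ a closed amenable subgroup with $X=G/Q$ compact. Then there are finitely supported positive definite $h_n\colon X\times\Gamma\to\mathbb C$ with $h_n\to1$ uniformly on compact sets.
\end{lemma}

\begin{proof}
Fix a finite $F\subset\Gamma$ and $\varepsilon>0$. We construct a finitely supported positive definite $h$ with $|1-h|\le\varepsilon$ on $X\times F$; since $\Gamma$ is countable, letting $F\uparrow\Gamma$ and $\varepsilon\to0$ along a sequence proves the lemma.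

\emph{Cutoff and Reiter function.} Let $dq$ be a left Haar measure on $Q$, and $K\subset G$ compact with $KQ=G$. Choose $0\le\beta_0\in C_c(G)$ with $\beta_0>0$ on $K$. The function $g\mapsto\int_Q\beta_0(gq)\,dq$ is continuous, positive and right $Q$-invariant; dividing $\beta_0$ by it gives $0\le\beta\in C_c(G)$ with $\int_Q\beta(gq)\,dq=1$ for all $g\in G$. The set
\[
C=Q\cap\bigcup_{s\in F\cup\{e\}}K^{-1}s^{-1}\operatorname{supp}\beta
\]
is compact. By Reiter's condition for the amenable group $Q$ there is $0\le k\in C_c(Q)$ with $\int_Qk(q)\,dq=1$ and $\|L_qk-k\|_1\le\varepsilon$ for all $q\in C$, where $(L_qk)(q')=k(q^{-1}q')$.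

\emph{Almost equivariant probabilities on $G$.} Let $\nu_g$ be the image of $k\,dq$ under $q\mapsto gq$. Then $s\nu_g=\nu_{sg}$ for $s\in\Gamma$. For $q_0\in Q$ the measure $\nu_{gq_0}$ is the image of $(L_{q_0}k)\,dq$ under $q\mapsto gq$, so $\|\nu_{gq_0}-\nu_g\|\le\|L_{q_0}k-k\|_1$. Put
\[
\mu_{gQ}=\int_Q\beta(gq_0)\,\nu_{gq_0}\,dq_0 .
\]
By left invariance of $dq_0$ this depends only on $gQ$. It is a probability supported in the compact set $E=\operatorname{supp}\beta\cdot\operatorname{supp}k$.

Let $x\in X$ and $s\in F$, and write $x=gQ$ with $g\in K$. Then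
\[
s\mu_x=\int_Q\beta(gq_0)\,\nu_{sgq_0}\,dq_0,\qquad \mu_{sx}=\int_Q\beta(sgq_0)\,\nu_{sgq_0}\,dq_0 .
\]
In the first integral only $q_0\in K^{-1}\operatorname{supp}\beta$ contribute and in the second only $q_0\in K^{-1}s^{-1}\operatorname{supp}\beta$; in both cases $q_0\in C$. So both measures are within $\varepsilon$ of $\nu_{sg}$, and $\|s\mu_x-\mu_{sx}\|\le2\varepsilon$.

\emph{Passing to $\Gamma$.} Choose $0\le\psi_0\in C_c(G)$ with $\psi_0>0$ on $E$, and put $S(g)=\sum_{\gamma\in\Gamma}\psi_0(\gamma^{-1}g)$. As $\Gamma$ is discrete, for $g$ in a compact set $L$ only the finitely many $\gamma\in\Gamma\cap L(\operatorname{supp}\psi_0)^{-1}$ contribute; so $S$ is continuous, and it is left $\Gamma$-invariant. By compactness $S\ge c$ on $E$ for some $c>0$, hence on $\Gamma E$. Put $\psi=\psi_0/\max(S,c)\in C_c(G)$. Then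
\[
\sum_{\gamma\in\Gamma}\psi(\gamma^{-1}g)=1\qquad(g\in\Gamma E).
\]
For a finite signed measure $\mu$ supported in $\Gamma E$ let $(M\mu)(\gamma)=\int\psi(\gamma^{-1}g)\,d\mu(g)$. Then $\|M\mu\|_1\le\|\mu\|$, $M$ maps probabilities to probabilities, and $M(s\mu)=s(M\mu)$, where $(sa)(\gamma)=a(s^{-1}\gamma)$ for $a\in\ell^1(\Gamma)$. Put $m_x=M\mu_x$. Then
\begin{equation}\label{eq:almost}
\|s\,m_x-m_{sx}\|_1\le2\varepsilon\qquad(s\in F,\ x\in X).
\end{equation}
If $m_x(\gamma)\ne0$, then $\gamma^{-1}E$ meets $\operatorname{supp}\psi$, so $\gamma$ lies in the finite set $S_0=\Gamma\cap E(\operatorname{supp}\psi)^{-1}$. Finally, $x\mapsto m_x(\gamma)$ is continuous: we have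
\[
m_{gQ}(\gamma)=\int_Q\int_Q\beta(gq_0)\,k(q)\,\psi(\gamma^{-1}gq_0q)\,dq\,dq_0 ,
\]
where the integrand is continuous in $(g,q_0,q)$, and for $g$ in a compact set it vanishes for $(q_0,q)$ off a fixed compact set. So the integral is continuous in $g$, and it descends to a continuous function on $G/Q$ because the map $G\to G/Q$ is open.

\emph{The functions.} Let $\xi_x=m_x^{1/2}$, a unit vector in $\ell^2(\Gamma)$ supported in $S_0$, let $\lambda$ be the left regular representation, and put
\[
h(x,s)=\langle\lambda_s\xi_{s^{-1}x},\xi_x\rangle .
\]
This is a finite sum of continuous functions of $x$, and it vanishes unless $sS_0\cap S_0\ne\emptyset$, i.e.\ unless $s$ is in the finite set $S_0S_0^{-1}$. It is positive definite, since $h(s_ix,s_is_j^{-1})=\langle\lambda_{s_j}^*\xi_{s_jx},\lambda_{s_i}^*\xi_{s_ix}\rangle$ is a Gram matrix. Note that $\lambda_s\xi_{s^{-1}x}=(s\,m_{s^{-1}x})^{1/2}$. For $s\in F$, by the inequality $|\sqrt a-\sqrt b|^2\le|a-b|$ and by \eqref{eq:almost} at the point $s^{-1}x$,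
\[
0\le1-h(x,s)=\tfrac12\|\xi_x-\lambda_s\xi_{s^{-1}x}\|^2\le\tfrac12\|m_x-s\,m_{s^{-1}x}\|_1\le\varepsilon .\qedhere
\]
\end{proof}

\subsection{Proper parabolic subgroups that are not minimal}

The first lemma covers all proper parabolic subgroups.

\begin{lemma}\label{lem:noinvflag}
If $Q\ne G$, then $G/Q$ has no $\Gamma$-invariant probability.
\end{lemma}

\begin{proof}
Let $\mu$ be a $\Gamma$-invariant probability on $G/Q$. Then $g\mu$ depends only on $g\Gamma$. Averaging $g\mu$ over the $G$-invariant probability on $G/\Gamma$ gives a $G$-invariant probability on $G/Q$. A nonzero $G$-invariant Radon measure on $G/Q$ exists only if the modular functions satisfy $\Delta_Q=\Delta_G|_Q$, and $\Delta_G=1$. So $Q$ would be unimodular. But $k\ge2$, and we can choose $a_1>\dots>a_k>0$ with $\prod a_i^{n_i}=1$. The element $\operatorname{diag}(a_1I_{n_1},\dots,a_kI_{n_k})\in Q$ acts on the Lie algebra of $Q$ by the scalar $a_i/a_j$ on the block $(i,j)$, $i<j$, of dimension $n_in_j$, and trivially on the diagonal blocks. Its determinant there is $\prod_{i<j}(a_i/a_j)^{n_in_j}\neq1$. Since $\Delta_Q$ is $|\det\operatorname{Ad}|$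 or its inverse, according to convention, $Q$ is not unimodular, a contradiction.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:flags}]
It remains to treat the case $k\ge2$ with some $n_i\ge2$, and to show that the converse property fails. In this case $n\ge3$. We look for $SL_2(\mathbb R)\ltimes\mathbb R^2$ inside $Q$; a block of size at least $2$ makes room for it.

If $n_i\ge2$ for some $i<k$, choose coordinates $a,b$ in block $i$ and $c$ in block $i+1$, and let $Q_0$ consist of the matrices
\[
\begin{pmatrix}A&v\\0&1\end{pmatrix}\quad\text{in the coordinates }(a,b,c),\qquad A\in SL_2(\mathbb R),\ v\in\mathbb R^2,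
\]
extended by the identity on the other coordinates. Otherwise $n_k\ge2$; choose $c$ in block $k-1$ and $a,b$ in block $k$, and let $Q_0$ consist of the matrices
\[
\begin{pmatrix}1&w\\0&A\end{pmatrix}\quad\text{in the coordinates }(c,a,b),\qquad A\in SL_2(\mathbb R),\ w\in\mathbb R^2\text{ (row)},
\]
again extended by the identity. In both cases the entries $v$ or $w$ lie in a block above the diagonal, so $Q_0\le Q$. The group $Q_0$ is closed; let $N_0\cong\mathbb R^2$ be its closed normal subgroup $\{A=I\}$. In the first case $A$ acts on $v$ by $v\mapsto Av$; in the second case $Q_0$ is isomorphic to the group of Section~\ref{sec:proj}. So in both cases $(Q_0,N_0)\cong(SL_2(\mathbb R)\ltimes\mathbb R^2,\mathbb R^2)$ has property (T).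

As recalled in Section~\ref{sec:proj}, $G$ has the Howe--Moore property, and by Lemma~\ref{lem:noinvflag} there is no invariant probability. The map $\theta(g)=gQ$ is continuous and satisfies $\theta(\gamma gq)=\gamma\theta(g)$ for $q\in Q_0$. Theorem~\ref{thm:main}, applied with $N_0\lhd Q_0$ in place of $N\lhd Q$, shows that the converse property fails, for instance for $D=D_{X}$ with $X=G/Q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{BG}
Nathanial P. Brown and Erik Guentner, \emph{New C*-completions of discrete groups and related spaces}, arXiv:1205.4649 (2012).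

\bibitem{Zim}
Zimmer, \emph{Ergodic Theory and Semisimple Groups}.

\end{thebibliography}

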